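\title{A counterexample to the Dense Orbit Conjecture for triangular algebras}

\begin{abstract}
A finite-dimensional algebra has the dense-orbit property if every irreducible component of each of its module varieties contains a dense orbit. The Dense Orbit Conjecture asserts that a triangular algebra is representation-finite if and only if all of its quotients have this property. We disprove the conjecture. For every $n\ge 6$ we construct triangular algebras with $n$ vertices and one relation which are representation-infinite, have the dense-orbit property, and have only representation-finite proper quotients. We also show that if all quotients of a triangular algebra have the dense-orbit property, then the algebra has finitely many ideals and the Tits forms of its nonzero quotients are weakly positive.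
\end{abstract}

\section{Introduction}

Throughout, $K$ is an algebraically closed field of characteristic zero, and modules are finite-dimensional left modules. Finite-dimensional algebras are written as bound quiver algebras $A=KQ/R$. Here $Q$ is a finite quiver with vertex set $Q_0$, and $R$ is an \emph{admissible} ideal of the path algebra $KQ$: if $J$ is the ideal generated by the arrows, then $J^n\subseteq R\subseteq J^2$ for some $n\ge2$. Paths are composed from right to left, like maps, and $e_x$ is the trivial path at $x$, so that $e_yAe_x$ is spanned by the classes of the paths from $x$ to $y$. The algebra $A$ is \emph{triangular} if $Q$ has no oriented cycles. A quotient $A/I$ of a triangular algebra by a two-sided ideal is either zero or isomorphic to a triangular bound quiver algebra. The algebra $A$ is \emph{representation-finite} if it has only finitely many isomorphism classes of indecomposable modules, and \emph{representation-infinite} otherwise.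

For a dimension vector $d\in\mathbb{Z}_{\ge0}^{Q_0}$, the \emph{module variety} $\operatorname{mod}(A,d)$ is the affine variety of all tuples $M=(M_\phi)$, with one linear map $M_\phi\colon K^{d_x}\to K^{d_y}$ for each arrow $\phi\colon x\to y$, that satisfy all relations in $R$. When $R=0$ this is an affine space, which we denote by $\operatorname{rep}(Q,d)$. The group $\operatorname{GL}(d)=\prod_{x\in Q_0}\operatorname{GL}(d_x,K)$ acts by change of basis, $(gM)_\phi=g_yM_\phi g_x^{-1}$, and its orbits correspond to the isomorphism classes of $A$-modules of dimension vector $d$. The algebra $A$ has the \emph{dense-orbit property}, or \emph{is DO}, if for every $d$ each irreducible component of $\operatorname{mod}(A,d)$ contains a dense $\operatorname{GL}(d)$-orbit. The zero algebra is regarded as DO.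

The property says that a module in general position on a component has no continuous parameters. Two small cases show the definition at work. For the quiver $1\xrightarrow{\alpha}2\xrightarrow{\beta}3$ with $\beta\alpha=0$ and $d=(1,1,1)$, the variety is the union $\{xy=0\}$ of two lines, and each line minus the origin is one orbit. For the quiver with two arrows $1\to2$ and $d=(1,1)$, the variety is $K^2$, the group acts by scalars, and no orbit is dense.

If $A$ is representation-finite, then by the Krull--Schmidt theorem each $\operatorname{mod}(A,d)$ is a finite union of orbits, so $A$ is DO, and so are its quotients, which are again representation-finite. In the other direction, the DO property tests only the general points of components, and an infinite family of modules might sit in the boundary of a dense orbit. Passing to quotients looks like a remedy. A point of $\operatorname{mod}(A,d)$ is an algebra homomorphism $A\to\operatorname{End}_K(\bigoplus_xK^{d_x})$ sending each $e_x$ to the projection onto $K^{d_x}$, so $\operatorname{mod}(A/I,d)$ is the closed subvariety of modules annihilated by $I$. This subvariety has its own components, and one may hope that for a suitable $I$ a hidden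 family becomes the general point of one of them. This leads to the following conjecture from the paper of Chindris, Kinser and Weyman \cite{CKW}.

\medskip
\noindent\textbf{Dense Orbit Conjecture.} \emph{For a triangular algebra $A$, the following statements are equivalent:}
\begin{itemize}
\item[(i)] \emph{$A$ is representation-finite;}
\item[(ii)] \emph{for any ideal $I$ of $A$, the algebra $A/I$ is DO.}
\end{itemize}
\medskip

We have just seen that (i) implies (ii). If some $A$ satisfies (ii) but not (i), choose an ideal $I$ of maximal dimension with $A/I$ representation-infinite. Then $A/I$ is representation-infinite and DO, and its proper quotients are representation-finite or zero. So if there is a counterexample, there is one of this shape, and this is the shape that we construct.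

Let $\Gamma$ be the quiver of type $\mathbb{E}_6$
\[
s\xrightarrow{\ \alpha\ }a\xrightarrow{\ \beta\ }c\xrightarrow{\ \gamma\ }b\xrightarrow{\ \delta\ }t,\qquad p\xrightarrow{\ \pi\ }c .
\]
Let $L$ be a linear quiver $s=w_0 - w_1-\dots-w_m-w_{m+1}=t$, with $m\ge0$, whose first edge is oriented $s\to w_1$, whose last edge is oriented $w_m\to t$, and whose other edges are oriented arbitrarily. For $m=0$ it is a single arrow $\rho\colon s\to t$. Let $Q_L$ be obtained by gluing $\Gamma$ and $L$ at $s$ and $t$ (Figure~\ref{fig:quiver}), and put
\[
A_L=KQ_L/(\delta\gamma\beta\alpha).
\]
In $Q_L$ the vertex $s$ is a source and $t$ is a sink. An oriented cycle would therefore avoid both and lie in the tree $\Gamma$ or in the tree $L$, which is impossible. So $Q_L$ has no oriented cycles, the ideal $(\delta\gamma\beta\alpha)$ is admissible, and $A_L$ is triangular.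

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (s) at (0,0) {$s$};
\node (a) at (1.6,0) {$a$};
\node (c) at (3.2,0) {$c$};
\node (b) at (4.8,0) {$b$};
\node (t) at (6.4,0) {$t$};
\node (p) at (3.2,1.2) {$p$};
\node (u) at (1.2,-1.2) {$w_1$};
\node (v) at (5.2,-1.2) {$w_m$};
\draw[->] (s) -- node[above] {$\alpha$} (a);
\draw[->] (a) -- node[above] {$\beta$} (c);
\draw[->] (c) -- node[above] {$\gamma$} (b);
\draw[->] (b) -- node[above] {$\delta$} (t);
\draw[->] (p) -- node[right] {$\pi$} (c);
\draw[->] (s) -- (u);
\draw[->] (v) -- (t);
\draw[dashed] (u) -- (v);
\end{tikzpicture}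
\caption{The quiver $Q_L$ of the algebra $A_L$, whose only relation is $\delta\gamma\beta\alpha=0$. The dashed line stands for a string of edges of arbitrary orientation. For $m=0$ the lower part is a single arrow $\rho\colon s\to t$.}
\label{fig:quiver}
\end{figure}

\begin{theorem}\label{thm:main}
For every $L$ as above, the algebra $A=A_L$ satisfies:
\begin{itemize}
\item[(a)] $A$ is representation-infinite;
\item[(b)] $A$ is DO;
\item[(c)] for every ideal $I\ne0$, the algebra $A/I$ is representation-finite or zero, hence DO.
\end{itemize}
\end{theorem}

Thus $A_L$ satisfies (ii) and not (i), and the Dense Orbit Conjecture is false. The quiver $Q_L$ has $6+m$ vertices and its underlying graph has exactly one cycle, so there are such counterexamples with any number $n\ge6$ of vertices. The simplest one has $m=0$: six vertices, six arrows and one relation.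

Condition (ii) is nevertheless restrictive. For a triangular algebra $A=KQ/R$, choose a minimal generating set of $R$ consisting of elements of the spaces $e_yRe_x$, and let $r(x,y)$ be the number of its elements in $e_yRe_x$. The \emph{Tits form} of $A$ is
\begin{equation}\label{eq:tits}
q_A(d)=\sum_{x}d_x^2-\sum_{x\to y}d_xd_y+\sum_{x,y}r(x,y)\,d_xd_y ,
\end{equation}
where the middle sum runs over all arrows. It is the dimension of $\operatorname{GL}(d)$, minus the number of coordinates of $\operatorname{rep}(Q,d)$, plus the number of equations of $\operatorname{mod}(A,d)$. The form is \emph{weakly positive} if $q_A(d)>0$ for all nonzero $d\in\mathbb{Z}_{\ge0}^{Q_0}$.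

\begin{theorem}\label{thm:necessary}
If a triangular algebra $A$ satisfies \textup{(ii)}, then
\begin{itemize}
\item[(a)] $\dim e_yAe_x\le1$ for all vertices $x,y$, and $A$ has only finitely many ideals;
\item[(b)] for every proper ideal $I$, the Tits form of $A/I$ is weakly positive.
\end{itemize}
\end{theorem}

For $m=0$, the arrow $\rho$ contributes $-d_sd_t$ to the Tits form of $A_L$ and the relation contributes $+d_sd_t$. These terms cancel, and what remains is
\[
d_s^2+d_a^2+d_c^2+d_b^2+d_t^2+d_p^2-d_sd_a-d_ad_c-d_cd_b-d_bd_t-d_pd_c ,
\]
the positive definite form of $\mathbb{E}_6$. So even (ii) together with positive definiteness of the Tits form does not imply (i).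

The proof of Theorem~\ref{thm:main} views an $A_L$-module as a representation $N$ of $\Gamma$ and a representation of $L$ glued along the spaces at $s$ and $t$. There are finitely many choices for $N$ in each dimension, and once $N$ is fixed we must classify representations of $L$ under the group that $\operatorname{Aut}(N)$ induces on $N_s$ and $N_t$. Section~\ref{sec:family} sets this up and treats the smallest interesting dimension vector by hand. Section~\ref{sec:chains} shows that the classification problem is finite when the group contains the stabilizer of a flag at one end and of a flag with one branching at the other. Section~\ref{sec:D} shows that $\operatorname{Aut}(N)$ always induces groups with at most one branching at each end, and identifies the summands of $N$ that cause a branching. Parts (b) and (c) follow in Section~\ref{sec:proof}, and Theorem~\ref{thm:necessary} is proved in Section~\ref{sec:necessary}.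

\section{Standard facts}\label{sec:facts}

The assumption on the characteristic belongs to the setting of the conjecture; the arguments below do not use it. We use the following facts.

\medskip
\noindent\textbf{Orbits.} Let a connected algebraic group $G$ act on a variety. Irreducible components are $G$-stable. An orbit $O$ has dimension $\dim G$ minus the dimension of a stabilizer, and $\overline O\setminus O$ is a union of orbits of smaller dimension. An irreducible variety that is a finite union of orbits contains a dense one. For $M\in\operatorname{mod}(A,d)$ we write $O_M$ for the $\operatorname{GL}(d)$-orbit. The stabilizer of $M$ is $\operatorname{Aut}(M)$, which is open in $\operatorname{End}(M)$, so $\dim O_M=\dim\operatorname{GL}(d)-\dim\operatorname{End}(M)$.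

\medskip
\noindent\textbf{Gabriel's theorem.} Let $\Delta$ be a quiver whose underlying graph is a Dynkin diagram of type $\mathbb{A}$, $\mathbb{D}$ or $\mathbb{E}$. Then $X\mapsto\underline{\dim}\,X$ is a bijection from the isomorphism classes of indecomposable representations of $\Delta$ to the positive roots, written in the basis of simple roots. In particular $\operatorname{GL}(d)$ has finitely many orbits on $\operatorname{rep}(\Delta,d)$. Every indecomposable $X$ has $\operatorname{Ext}^1(X,X)=0$, and hence its orbit is dense in $\operatorname{rep}(\Delta,\underline{\dim}\,X)$.

\medskip
\noindent\textbf{Thin modules.} For a set $S$ of vertices of a tree quiver, $[S]$ is the representation with $K$ at the vertices of $S$, zero elsewhere, and identity maps along the arrows inside $S$. We omit braces and commas, as in $[sac]$. If $S$ is connected, then $\operatorname{End}([S])=K$ and $[S]$ is indecomposable. If $T\subseteq S$ and every arrow from $T$ to $S$ ends in $T$, then $[T]$ is a submodule of $[S]$ with quotient $[S\setminus T]$. For a linear quiver, the indecomposables are the $[S]$ with $S$ an interval.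

\medskip
\noindent\textbf{Second Brauer--Thrall theorem} (Bautista; Nazarova--Roiter). Over an algebraically closed field, a representation-infinite algebra has infinitely many non-isomorphic modules of some fixed dimension.

\medskip
\noindent\textbf{Double cosets.} If a group $G$ acts transitively on a set with stabilizer $S$, then the orbits of a subgroup $H$ correspond to the double cosets $H\backslash G/S$, and these correspond, through $g\mapsto g^{-1}$, to the $S$-orbits on $G/H$. The number of double cosets does not grow when $H$ or $S$ is enlarged. If $\varphi\colon G\to G'$ is a surjective homomorphism and $H'\subseteq G'$ a subgroup, then $\varphi$ induces a bijection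
\begin{equation}\label{eq:cosets}
\varphi^{-1}(H')\backslash G/S\;\longrightarrow\;H'\backslash G'/\varphi(S).
\end{equation}
It is injective because $\varphi(g_1)\in H'\varphi(g)\varphi(S)$ implies $g_1\in\ker(\varphi)\,\varphi^{-1}(H')\,gS=\varphi^{-1}(H')\,gS$.

\section{Four lines in a plane}\label{sec:family}

From now until Section~\ref{sec:necessary}, $A=A_L$. Put $D=K\Gamma/(\delta\gamma\beta\alpha)$. A $D$-module is a representation $N$ of $\Gamma$ whose composite $N_s\to N_t$ is zero, so $D$ is representation-finite by Gabriel's theorem.

\subsection*{Gluing}
The relation of $A$ involves only arrows of $\Gamma$. Hence an $A$-module is a pair $(N,R)$ of a $D$-module $N$ and a representation $R$ of $L$ with $N_s=R_s$ and $N_t=R_t$, and as varieties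
\begin{equation}\label{eq:product}
\operatorname{mod}(A,d)=\operatorname{mod}(D,d|_\Gamma)\times\operatorname{rep}(L,d|_L).
\end{equation}
The group action is not a product action, since $\operatorname{GL}(d_s)$ and $\operatorname{GL}(d_t)$ act on both factors. Write $V=K^{d_s}$ and $W=K^{d_t}$. For $N\in\operatorname{mod}(D,d|_\Gamma)$ let $\mathcal{A}(N)$ be the image of $\operatorname{Aut}(N)$ in $\operatorname{GL}(V)\times\operatorname{GL}(W)$, and let
\[
H_N=\mathcal{A}(N)\times\prod_{i=1}^m\operatorname{GL}(d_{w_i})\subseteq\operatorname{GL}(d|_L).
\]

\begin{lemma}\label{lem:glue}
Let $N\in\operatorname{mod}(D,d|_\Gamma)$.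
\begin{itemize}
\item[(a)] Every point of $O_N\times\operatorname{rep}(L,d|_L)$ is isomorphic to some $(N,R)$, and $(N,R)\cong(N,R')$ if and only if $R$ and $R'$ lie in the same $H_N$-orbit.
\item[(b)] If $H_N$ has a dense orbit in $\operatorname{rep}(L,d|_L)$, then $\operatorname{GL}(d)$ has a dense orbit in $\overline{O_N}\times\operatorname{rep}(L,d|_L)$.
\end{itemize}
\end{lemma}

\begin{proof}
An element $g\in\operatorname{GL}(d)$ acts by $g(N,R)=(gN,gR)$. Thus $(gN,R)$ is isomorphic to $(N,g^{-1}R)$. The elements that fix $N$ form the group $\operatorname{Aut}(N)\times\prod_i\operatorname{GL}(d_{w_i})$, which acts on $\operatorname{rep}(L,d|_L)$ through $H_N$. This proves (a). For (b), let $\Omega$ be the dense $H_N$-orbit and $R\in\Omega$. The orbit of $(N,R)$ contains $\{N\}\times\Omega$, hence $\{gN\}\times g\Omega$ for all $g$. Each $g\Omega$ is dense in $\operatorname{rep}(L,d|_L)$, so the closure of the orbit contains $O_N\times\operatorname{rep}(L,d|_L)$, and then also its closure $\overline{O_N}\times\operatorname{rep}(L,d|_L)$.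
\end{proof}

\subsection*{The infinite family}
To find infinitely many modules we need an $N$ for which $\mathcal{A}(N)$ is small. Four distinct lines in a plane have a cross-ratio, so we look for an $N$ with two canonical lines in a plane $N_s$ and two canonical lines in a plane $N_t$; an invertible map along $L$ then brings the four lines together.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let
\[
N=[sac]\oplus[sapcb]\oplus[acbt]\oplus[pcbt].
\]
Each summand vanishes at $s$ or at $t$, so $N$ is a $D$-module, and $N_s=[sac]_s\oplus[sapcb]_s$ and $N_t=[acbt]_t\oplus[pcbt]_t$ are planes. Let $c_1,\dots,c_4$ be the basis of $N_c$ given by the four summands, in order. The map $\beta\alpha$ sends the basis of $N_s$ to $c_1,c_2$; we have $\operatorname{im}\beta=\langle c_1,c_2,c_3\rangle$, $\operatorname{im}\pi=\langle c_2,c_4\rangle$, $\ker\gamma=\langle c_1\rangle$; and $\delta\gamma$ kills $c_1,c_2$ and sends $c_3,c_4$ to the basis of $N_t$. Therefore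
\begin{align*}
\ker(\gamma\beta\alpha)&=[sac]_s, & (\beta\alpha)^{-1}(\operatorname{im}\pi)&=[sapcb]_s,\\
\operatorname{im}(\delta\gamma\beta)&=[acbt]_t, & \operatorname{im}(\delta\gamma\pi)&=[pcbt]_t .
\end{align*}
The left-hand sides are preserved by every automorphism $f$ of $N$. Hence $f_s$ and $f_t$ are diagonal matrices.

For $\lambda\in K\setminus\{0,1\}$ let $R_\lambda$ have $K^2$ at every vertex of $L$, the matrix $\rho_\lambda=\begin{pmatrix}1&1\\1&\lambda\end{pmatrix}$ on the first arrow $s\to w_1$, and the identity on all other arrows. Put $M_\lambda=(N,R_\lambda)$. An isomorphism $M_\lambda\to M_\mu$ consists of an automorphism $f$ of $N$ and maps $h_1,\dots,h_m$ at the inner vertices of $L$. The identity arrows, whatever their orientation, force $h_1=\dots=h_m=f_t$, and the first arrow gives $f_t\rho_\lambda=\rho_\mu f_s$. The function $\sigma\mapsto\sigma_{11}\sigma_{22}/(\sigma_{12}\sigma_{21})$ is unchanged when rows and columns of $\sigma$ are rescaled, and its value on $\rho_\lambda$ is $\lambda$. So $\lambda=\mu$. One dimension vector thus carries infinitely many isomorphism classes, which by the Krull--Schmidt theorem is impossible for a representation-finite algebra.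
\end{proof}

\subsection*{Why the family is not generic}
The arrow $\pi$ does not occur in the relation, so the map $N_\pi$ can be moved freely inside $\operatorname{mod}(D,d|_\Gamma)$. In $[sapcb]\oplus[acbt]$ the image of $\pi$ lies in the proper subspace $\ker(\delta\gamma)$ of the space at $c$, and nothing forces it to stay there.

\begin{lemma}\label{lem:deform}
Let $N\cong[sapcb]\oplus[acbt]\oplus N''$ and $N_1\cong[sacb]\oplus[apcbt]\oplus N''$ be points of $\operatorname{mod}(D,d|_\Gamma)$. Then $\overline{O_N}\subsetneq\overline{O_{N_1}}$. In particular $\overline{O_N}$ is not an irreducible component.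
\end{lemma}

\begin{proof}
For $\tau\in K$ define a representation $T_\tau$ of $\Gamma$ with basis $e$ at $s$ and at $p$, basis $e,f$ at each of $a,c,b$, and basis $f$ at $t$, by
\[
\alpha(e)=e,\qquad\beta=\gamma=\operatorname{id},\qquad\delta(e)=0,\quad\delta(f)=f,\qquad\pi(e)=e+\tau f .
\]
Then $\delta\gamma\beta\alpha=0$ for all $\tau$. For $\tau=0$ the vectors $e$ span a copy of $[sapcb]$ and the vectors $f$ span a copy of $[acbt]$, so $T_0\cong[sapcb]\oplus[acbt]$. For $\tau\ne0$, the vectors $e$ at $s,a,c,b$ span a copy of $[sacb]$, while $e$ at $p$, the vectors $e+\tau f$ at $a,c,b$ and $\tau f$ at $t$ span a complementary copy of $[apcbt]$. So $T_\tau\oplus N''$ lies in $O_{N_1}$ for $\tau\ne0$, and $T_0\oplus N''\cong N$ lies in $\overline{O_{N_1}}$. By the Krull--Schmidt theorem $N\not\cong N_1$, so $O_N\subseteq\overline{O_{N_1}}\setminus O_{N_1}$ has smaller dimension than the irreducible set $\overline{O_{N_1}}$.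
\end{proof}

\begin{example}\label{ex:hidden}
Let $m=0$. The modules $M_\lambda$ have dimension vector $(d_s,d_a,d_c,d_b,d_t,d_p)=(2,3,4,3,2,2)$. We show that they all lie in the closure of one orbit. By Lemma~\ref{lem:deform}, their $\Gamma$-part lies in $\overline{O_{N_1}}$ for
\[
N_1=[sac]\oplus[sacb]\oplus[pcbt]\oplus[apcbt].
\]
This module has more automorphisms at $s$ and $t$. The quotient map $[sacb]\to[sacb]/[b]=[sac]$ is nonzero at $s$, so the automorphisms of $[sac]\oplus[sacb]$ induce on $V$ all invertible maps that preserve the line $\ell=[sac]_s$, and they act trivially on $W$. The inclusion $[pcbt]\subset[apcbt]$ is nonzero at $t$, so the automorphisms of $[pcbt]\oplus[apcbt]$ induce on $W$ all invertible maps that preserve $\ell'=[apcbt]_t$, and they act trivially on $V$. The invertible $\rho\colon V\to W$ with $\rho(\ell)\ne\ell'$ form a dense open subset of $\operatorname{Hom}(V,W)$, and they form one orbit. Indeed, for such a $\rho$ choose a basis $v_1\in\ell$, $v_2\in\rho^{-1}(\ell')$ of $V$. If $\rho'$ is a second such map with basis $v_1',v_2'$, then $g\colon v_i\mapsto v_i'$ preserves $\ell$, $h\colon\rho v_i\mapsto\rho'v_i'$ preserves $\ell'$, and $h\rho=\rho'g$. By Lemma~\ref{lem:glue}(b),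 the set $\overline{O_{N_1}}\times\operatorname{Hom}(V,W)$ is an orbit closure, and it contains every $M_\lambda$. The deformation has replaced four lines by two, and the cross-ratio has disappeared.
\end{example}

To prove Theorem~\ref{thm:main}(b) and (c) we must show that the four summands used above are the only source of infinitely many orbits: if one of them is missing from $N$, then $H_N$ has finitely many orbits, in every dimension.

\section{Groups attached to almost chains}\label{sec:chains}

To bound the number of orbits of $H_N$ it is enough to find a subgroup with finitely many orbits. As in Example~\ref{ex:hidden}, morphisms between the summands of $N$ that are nonzero at $s$ produce block triangular groups, whose shape is recorded by a partial order.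

Let $\Theta$ be a finite poset and $V=\bigoplus_{i\in\Theta}V_i$, where some $V_i$ may be zero. Let $G_\Theta(V)$ be the set of $g\in\operatorname{GL}(V)$ whose components $g_{ji}\colon V_i\to V_j$ vanish unless $i\le j$. For $J\subseteq\Theta$ put $V_J=\bigoplus_{j\in J}V_j$, and call $J$ an \emph{up-set} if $i\in J$ and $i\le j$ imply $j\in J$. An element of $G_\Theta(V)$ preserves $V_J$ for each up-set $J$. Conversely, if $g$ preserves all of them, then $g(V_i)\subseteq V_{\{j\,:\,j\ge i\}}$ for each $i$, so $g\in G_\Theta(V)$. Thus $G_\Theta(V)$ is the stabilizer of these subspaces, and in particular a group.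

A \emph{flag} is a finite increasing sequence of subspaces, with repetitions allowed, and its \emph{type} is the sequence of dimensions. The group $\operatorname{GL}(V)$ acts transitively on the flags of a given type. If $\Theta$ is a chain, its up-sets form a chain and $G_\Theta(V)$ is the stabilizer of a flag. We call $\Theta$ an \emph{almost chain} if it has at most one incomparable pair. Chains are almost chains, and so is every subset of an almost chain with the induced order.

\begin{lemma}\label{lem:aut}
Let $(X_i)_{i\in\Theta}$ be representations of a bound quiver and $v$ a vertex with $\dim(X_i)_v=1$ for all $i$. Let $\Theta$ be partially ordered so that for $i\le j$ there is a morphism $X_i\to X_j$ that is nonzero at $v$. Let $N=\bigoplus_i(V_i\otimes X_i)\oplus N'$ with vector spaces $V_i$ and $N'_v=0$, so that $N_v\cong\bigoplus_iV_i$. Then every element of $G_\Theta(N_v)$ is induced by an automorphism of $N$ that is the identity on $N'$.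
\end{lemma}

\begin{proof}
Choose basis vectors $x_i\in(X_i)_v$, which identify $N_v$ with $\bigoplus_iV_i$. After rescaling, there are morphisms $\theta_{ji}\colon X_i\to X_j$ for $i\le j$ with $\theta_{ji}(x_i)=x_j$ and $\theta_{ii}=\operatorname{id}$. For $g\in G_\Theta(N_v)$ take the endomorphism of $N$ with components $g_{ji}\otimes\theta_{ji}$ on $\bigoplus_iV_i\otimes X_i$ and the identity on $N'$. It induces $g$ at $v$. List $\Theta$ in a linear order that refines the partial order. Then $g$ is block triangular and invertible, so each $g_{ii}$ is invertible. The endomorphism is block triangular with invertible diagonal blocks $g_{ii}\otimes\operatorname{id}$, so it is an automorphism.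
\end{proof}

\begin{lemma}\label{lem:intervals}
Let $\Lambda$ be a linear quiver of arbitrary orientation and $v$ an end vertex. The indecomposable representations that are nonzero at $v$ are one-dimensional at $v$, and they are totally ordered by the relation ``there is a morphism $X\to X'$ that is nonzero at $v$''.
\end{lemma}

\begin{proof}
Number the vertices $1,2,\dots$ along $\Lambda$ starting from $v$. The indecomposables in question are the intervals $[1,i]$. Let $i<j$. If the edge between $i$ and $i+1$ is $i\to i+1$, then $[i+1,j]$ is a submodule of $[1,j]$ with quotient $[1,i]$. If it is $i+1\to i$, then $[1,i]$ is a submodule of $[1,j]$. So any two intervals are comparable. The relation is transitive because the spaces at $v$ are one-dimensional. If there are morphisms $[1,i]\to[1,j]\to[1,i]$ nonzero at $v$, their composite is a nonzero element of $\operatorname{End}([1,i])=K$, so $[1,i]$ is a direct summand of the indecomposable $[1,j]$ and $i=j$.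
\end{proof}

\begin{lemma}\label{lem:flags}
Let $F$ and $Z$ be flags in $V$. There is a basis of $V$ such that every member of $F$ and of $Z$ is spanned by a subset of it. The stabilizer of $F$ has finitely many orbits on the flags of the type of $Z$.
\end{lemma}

\begin{proof}
The inclusions form a representation $Z_1\to\dots\to Z_r\to V\leftarrow F_q\leftarrow\dots\leftarrow F_1$ of a quiver of type $\mathbb{A}$. It is a direct sum of intervals, and each of these contains the central vertex, since otherwise one of its maps toward the center would not be injective. One generator at the center for each summand gives the basis. Two flags $Z,Z'$ lie in one orbit of the stabilizer of $F$ exactly when the representations are isomorphic, and there are finitely many isomorphism classes with a given dimension vector.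
\end{proof}

For an almost chain, $G_\Theta(V)$ stabilizes a flag in which one step branches into two subspaces. Together with a second flag $Z$ these subspaces do not form a star quiver, because the two branches have common members below and above them, so Gabriel's theorem does not apply directly. The next proof moves the problem to the subquotient in which the branching takes place. There the two branches are independent, and the quiver has type $\mathbb{D}$.

\begin{lemma}\label{lem:double}
Let $\Theta$ be an almost chain, $\Pi$ a chain, and $V=\bigoplus_{i\in\Theta}V_i=\bigoplus_{k\in\Pi}V'_k$ two decompositions. Then $G_\Theta(V)\backslash\operatorname{GL}(V)/G_\Pi(V)$ is finite.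
\end{lemma}

\begin{proof}
Since $G_\Pi(V)$ is the stabilizer of a flag, we must show that $G_\Theta(V)$ has finitely many orbits on the flags $Z=(Z_1\subseteq\dots\subseteq Z_r)$ of a fixed type, where we may take $r\ge1$. If $\Theta$ is a chain, this is Lemma~\ref{lem:flags}.

Let $x,x'$ be the incomparable pair. Any other element is comparable to both, and it lies above both or below both, since otherwise $x$ and $x'$ would be comparable through it. Let $\Theta_>$ be the set of elements above both. An up-set is contained in $\Theta_>$, or contains $\Theta_>\cup\{x,x'\}$, or equals $\Theta_>\cup\{x\}$ or $\Theta_>\cup\{x'\}$. The up-sets of the first two kinds form a chain and give a flag $F$, which has the members $F^-=V_{\Theta_>}$ and $F^+=V_{\Theta_>\cup\{x,x'\}}$. Every member of $F$ is contained in $F^-$ or contains $F^+$. Put $U=F^-\oplus V_x$ and $U'=F^-\oplus V_{x'}$, and let $P$ be the stabilizer of $F$. Then $G_\Theta(V)$ is the stabilizer in $P$ of the pair $(U,U')$.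

By Lemma~\ref{lem:flags}, $P$ has finitely many orbits on the flags of the given type. Fix a flag $Z$ and let $S$ be its stabilizer in $P$. The $G_\Theta(V)$-orbits in $PZ$ correspond to $G_\Theta(V)\backslash P/S$, that is, to the $S$-orbits on $P(U,U')$. Every pair in $P(U,U')$ lies between $F^-$ and $F^+$, so it is determined by its image in $\bar V=F^+/F^-$, a pair of subspaces of fixed dimensions, and $S$ acts through its image in $\operatorname{GL}(\bar V)$. Let $\bar Z_k$ be the image of $Z_k\cap F^+$ in $\bar V$.

\emph{Claim: every $h\in\operatorname{GL}(\bar V)$ that stabilizes the flag $\bar Z$ is induced by an element of $S$.} Choose a basis $\mathcal{B}$ adapted to $F$ and $Z$ as in Lemma~\ref{lem:flags}. Let $\mathcal{B}_0$ be the set of basis vectors in $F^+$ but not in $F^-$. Its span $V_0$ maps isomorphically onto $\bar V$. Since $Z_k\cap F^+$ is spanned by the basis vectors that it contains, $\bar Z_k$ corresponds to the span of $\mathcal{B}_0\cap Z_k$. Let $\hat h$ act as $h$ on $V_0\cong\bar V$ and fix each vector of $\mathcal{B}\setminus\mathcal{B}_0$. Each $Z_k$ is the sum of the span of $\mathcal{B}_0\cap Z_k$, which $h$ preserves, and the span of vectors fixed by $\hat h$.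 Members of $F$ contained in $F^-$ are fixed pointwise. Members of $F$ containing $F^+$ are the sum of $V_0$ and the span of fixed vectors. Hence $\hat h\in S$, and $\hat h$ induces $h$ on $\bar V$.

It remains to see that the stabilizer of $\bar Z$ has finitely many orbits on pairs $(\bar U,\bar U')$ of subspaces of $\bar V$ of fixed dimensions. The inclusions define a representation of the star quiver with center $\bar V$ and arms $\bar Z_1\to\dots\to\bar Z_r\to\bar V$, $\bar U\to\bar V$, $\bar U'\to\bar V$. Two pairs lie in the same orbit exactly when these representations are isomorphic. The quiver has type $\mathbb{D}_{r+3}$, and Gabriel's theorem gives finiteness.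
\end{proof}

We now place the two groups at the two ends of a linear quiver. A flag at one end can be absorbed into a longer linear quiver, and Lemma~\ref{lem:intervals} then transports it to a flag at the other end.

\begin{lemma}\label{lem:linear}
Let $\Lambda$ be a linear quiver of arbitrary orientation with end vertices $s\ne t$, let $d$ be a dimension vector, and let $V=K^{d_s}=\bigoplus_{i\in\Theta}V_i$ and $W=K^{d_t}=\bigoplus_{j\in\Xi}W_j$. If one of the posets $\Theta,\Xi$ is a chain and the other is an almost chain, then
\[
H=G_\Theta(V)\times G_\Xi(W)\times\prod_{w\ne s,t}\operatorname{GL}(d_w)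
\]
has finitely many orbits on $\operatorname{rep}(\Lambda,d)$.
\end{lemma}

\begin{proof}
The hypotheses are symmetric in $s$ and $t$, so let $\Xi$ be a chain. Then $G_\Xi(W)$ is the stabilizer of a flag $W_{(1)}\subseteq\dots\subseteq W_{(r)}\subseteq W$. Let $\Lambda^+$ be the linear quiver obtained from $\Lambda$ by attaching $z_1\to\dots\to z_r\to t$. For $R\in\operatorname{rep}(\Lambda,d)$ let $R^+$ be the representation of $\Lambda^+$ that extends $R$ by the inclusions of the flag. Put $G=\operatorname{GL}(V)\times G_\Xi(W)\times\prod_{w\ne s,t}\operatorname{GL}(d_w)$. An isomorphism $R_0^+\to R^+$ restricts to an isomorphism $R_0\to R$ whose component at $t$ preserves the flag, and conversely such an isomorphism extends uniquely to the vertices $z_k$. So $R^+\cong R_0^+$ if and only if $R\in GR_0$, and the stabilizer of $R_0$ in $G$ is $\operatorname{Aut}(R_0^+)$. Since $\Lambda^+$ has type $\mathbb{A}$, there are finitely many $G$-orbits.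

The group $H$ is the preimage of $G_\Theta(V)$ under the projection $G\to\operatorname{GL}(V)$. By \eqref{eq:cosets}, the $H$-orbits in $GR_0$ correspond to $G_\Theta(V)\backslash\operatorname{GL}(V)/S$, where $S$ is the image of $\operatorname{Aut}(R_0^+)$ in $\operatorname{GL}(V)$. The vertex $s$ is an end vertex of $\Lambda^+$, so Lemmas~\ref{lem:intervals} and~\ref{lem:aut} give $S\supseteq G_\Pi(V)$ for a chain $\Pi$. Lemma~\ref{lem:double} finishes the proof.
\end{proof}

The lemma fails for two almost chains: if $\Lambda$ is one arrow and $V=W=K^2$ are decomposed into lines indexed by two incomparable elements, then $H$ consists of pairs of diagonal matrices, and the matrices $\rho_\lambda$ of Section~\ref{sec:family} lie in distinct orbits.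

\section{The indecomposable $D$-modules that reach $s$ or $t$}\label{sec:D}

To apply Lemma~\ref{lem:aut} at $s$ and at $t$ independently, no indecomposable summand of $N$ may be nonzero at both vertices. This is the purpose of the relation.

\begin{lemma}\label{lem:st}
An indecomposable $D$-module $X$ has $X_s=0$ or $X_t=0$.
\end{lemma}

\begin{proof}
Suppose $X_s\ne0\ne X_t$, and let $d=\underline{\dim}\,X$. As a representation of $\Gamma$, $X$ is indecomposable, so its support is connected, and $d_x\ge1$ for $x=s,a,c,b,t$. The representations in $\operatorname{rep}(\Gamma,d)$ with $\delta\gamma\beta\alpha\ne0$ form an open $\operatorname{GL}(d)$-stable subset. It is nonempty: let each of $\alpha,\beta,\gamma,\delta$ send the first basis vector to the first basis vector. By Gabriel's theorem $O_X$ is dense, so it meets this subset and is then contained in it. This contradicts $\delta\gamma\beta\alpha=0$ on $X$.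
\end{proof}

So the indecomposable $D$-modules with $X_s\ne0$ are the indecomposable representations of $\Gamma\setminus\{t\}$ that are nonzero at $s$. This quiver has type $\mathbb{D}_5$, with $s$ at the end of the long arm. The positive roots of $\mathbb{D}_5$ are $\epsilon_i\pm\epsilon_j$ with $1\le i<j\le5$, and the simple roots at $s,a,c,b,p$ are $\epsilon_1-\epsilon_2$, $\epsilon_2-\epsilon_3$, $\epsilon_3-\epsilon_4$, $\epsilon_4-\epsilon_5$, $\epsilon_4+\epsilon_5$. The coefficient of the simple root at $s$ is the $\epsilon_1$-coordinate, so exactly the eight roots $\epsilon_1\pm\epsilon_j$ involve $s$. In the same way, $\Gamma\setminus\{s\}$ has type $\mathbb{D}_5$ with $t$ at the end of the long arm $t,b,c$, and exactly eight positive roots involve $t$. To list the modules it suffices to exhibit, on each side, eight indecomposables with distinct dimension vectors.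

Six on each side are thin:
\[
[s],\ [sa],\ [sac],\ [sacb],\ [sapc],\ [sapcb];\qquad [t],\ [bt],\ [cbt],\ [acbt],\ [pcbt],\ [apcbt].
\]
For the others, let $u,v\colon K\to K^2$ be the inclusions of the two coordinate axes, and let $\eta,\zeta\colon K^2\to K$ be given by $\eta(x,y)=x+y$ and $\zeta(x,y)=x$. Then
\begin{equation}\label{eq:uv}
\eta u=\eta v=\zeta u=1,\qquad\zeta v=0 ,
\end{equation}
and $\operatorname{im}u$, $\operatorname{im}v$, $\ker\eta$ are three distinct lines. Define four modules by their dimensions and maps:
\[
\begin{array}{c|cccccc|ccccc}
 & s&a&p&c&b&t & \alpha&\beta&\pi&\gamma&\delta\\ \hline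
X  &1&1&1&2&1&0 & 1&u&v&\eta&0\\
X' &1&2&1&2&1&0 & u&\operatorname{id}&v&\eta&0\\
Y  &0&1&1&2&1&1 & 0&u&v&\eta&1\\
Y' &0&1&1&2&2&1 & 0&u&v&\operatorname{id}&\eta
\end{array}
\]
Each has endomorphism ring $K$ and is therefore indecomposable. Indeed, let $f$ be an endomorphism. Then $f_c$ preserves $\operatorname{im}u$, which is the image of $\beta$ or $\beta\alpha$; it preserves $\operatorname{im}v=\operatorname{im}\pi$; and it preserves $\ker\eta$, which is the kernel of $\gamma$ or $\delta\gamma$. So $f_c$ is a diagonal matrix with eigenvector $(1,-1)$, that is, a scalar. After subtracting this scalar from $f$ we have $f_c=0$, and then $f=0$ because $\alpha,\beta,\pi$ are injective and $\gamma,\delta$ are surjective. This completes both lists, and all sixteen modules are one-dimensional at $s$ or at $t$, respectively.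

\begin{lemma}\label{lem:orders}
Consider the almost chains
\begin{gather}
[sacb]<X<X'<\{[sac],[sapcb]\}<[sapc]<[sa]<[s],\label{eq:orderS}\\
[t]<[bt]<[cbt]<\{[acbt],[pcbt]\}<Y'<Y<[apcbt],\label{eq:orderT}
\end{gather}
where braces enclose the incomparable pair. If $Z\le Z'$ in \eqref{eq:orderS}, there is a morphism $Z\to Z'$ that is nonzero at $s$. If $Z\le Z'$ in \eqref{eq:orderT}, there is a morphism $Z\to Z'$ that is nonzero at $t$.
\end{lemma}

\begin{proof}
The spaces at $s$ and $t$ are one-dimensional, so composites of such morphisms are again of this kind, and it suffices to treat neighbors. Between thin modules we use the quotient maps $[sapcb]\to[sapc]$ by $[b]$, $[sapc]\to[sa]$ by $[pc]$, $[sa]\to[s]$ by $[a]$, and the inclusions $[sac]\subset[sapc]$, $[t]\subset[bt]\subset[cbt]\subset[acbt]$, $[cbt]\subset[pcbt]$. The remaining morphisms $f$ are given by their components. The last column names the arrows at which the commutativity condition is one of the identities \eqref{eq:uv}; at every other arrow the two composites are the same map from the list $0,1,\operatorname{id},u,v,\eta,\zeta$.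
\[
\begin{array}{l|cccccc|l}
 & f_s&f_a&f_p&f_c&f_b&f_t&\\ \hline
{[sacb]}\to X & 1&1&0&u&1&0& \gamma\colon\eta u=1\\
X\to X' & 1&u&1&\operatorname{id}&1&0& \\
X'\to[sapcb] & 1&\eta&1&\eta&1&0& \alpha\colon\eta u=1,\quad\pi\colon\eta v=1\\
X'\to[sac] & 1&\zeta&0&\zeta&0&0& \alpha\colon\zeta u=1,\quad\pi\colon\zeta v=0\\ \hline
{[acbt]}\to Y' & 0&1&0&u&u&1& \delta\colon\eta u=1\\
{[pcbt]}\to Y' & 0&0&1&v&v&1& \delta\colon\eta v=1\\
Y'\to Y & 0&1&1&\operatorname{id}&\eta&1& \\
Y\to[apcbt] & 0&1&1&\eta&1&1& \beta\colon\eta u=1,\quad\pi\colon\eta v=1
\end{array}
\]
The first four have $f_s=1$ and the last four have $f_t=1$.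
\end{proof}

The two incomparable pairs consist of the four summands used in the proof of Theorem~\ref{thm:main}(a). For a $D$-module $N$ let $\Theta(N)$ and $\Xi(N)$ be the subposets of \eqref{eq:orderS} and \eqref{eq:orderT} formed by the modules that occur as direct summands of $N$.

\begin{proposition}\label{prop:image}
Let $N\in\operatorname{mod}(D,d|_\Gamma)$.
\begin{itemize}
\item[(a)] The posets $\Theta(N)$ and $\Xi(N)$ are almost chains, and $\mathcal{A}(N)\supseteq G_{\Theta(N)}(V)\times G_{\Xi(N)}(W)$.
\item[(b)] If at least one of $[sac]$, $[sapcb]$, $[acbt]$, $[pcbt]$ is not a direct summand of $N$, then $H_N$ has finitely many orbits on $\operatorname{rep}(L,d|_L)$.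
\end{itemize}
\end{proposition}

\begin{proof}
(a) Write $N$ as a direct sum of indecomposables and let $N'$ be the sum of those that vanish at $s$. By Lemma~\ref{lem:st} the other summands vanish at $t$, so $N_t=N'_t$. By Lemmas~\ref{lem:aut} and~\ref{lem:orders}, each $g\in G_{\Theta(N)}(V)$ is induced by an automorphism that is the identity on $N'$, so $(g,1)\in\mathcal{A}(N)$. Exchanging the roles of $s$ and $t$ gives $(1,h)\in\mathcal{A}(N)$ for $h\in G_{\Xi(N)}(W)$. Since $\mathcal{A}(N)$ is a group, it contains the products.

(b) If one of the four modules is missing, one of the two incomparable pairs does not occur, so $\Theta(N)$ or $\Xi(N)$ is a chain. By (a), $H_N$ contains the group $H$ of Lemma~\ref{lem:linear} for $\Lambda=L$.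
\end{proof}

\section{Dense orbits and proper quotients}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The variety $\operatorname{mod}(D,d|_\Gamma)$ is a finite union of orbits, so each of its irreducible components is an orbit closure $\overline{O_N}$. The second factor in \eqref{eq:product} is an affine space. Hence every irreducible component of $\operatorname{mod}(A,d)$ has the form $\overline{O_N}\times\operatorname{rep}(L,d|_L)$ with $\overline{O_N}$ a component of $\operatorname{mod}(D,d|_\Gamma)$. By Lemma~\ref{lem:deform}, $N$ does not have both $[sapcb]$ and $[acbt]$ as direct summands. By Proposition~\ref{prop:image}(b), $H_N$ has finitely many orbits on the irreducible variety $\operatorname{rep}(L,d|_L)$, so one of them is dense. Lemma~\ref{lem:glue}(b) gives a dense orbit in the component.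
\end{proof}

For part (c) we need to know what a nonzero ideal must contain. This is the second place, after triangularity, where the orientation of the first and last edges of $L$ is used.

\begin{lemma}\label{lem:ideals}
Every nonzero ideal $I$ of $A$ contains a path of $L$, possibly trivial, or one of the paths $\gamma\beta\alpha$, $\delta\gamma\beta$, $\delta\gamma\pi$.
\end{lemma}

\begin{proof}
A path that uses arrows of both $\Gamma$ and $L$ would enter and leave $s$ or $t$, which is impossible for a source or a sink. So every path of $Q_L$ lies in $\Gamma$ or in $L$. In each tree there is at most one path from $x$ to $y$. Two distinct paths from $x$ to $y$ can therefore occur only for $x=s$, $y=t$, and then the one in $\Gamma$ is $\delta\gamma\beta\alpha=0$. Hence each nonzero $e_yAe_x$ is spanned by one path, and $I=\bigoplus_{x,y}e_yIe_x$ contains a path that is nonzero in $A$. Suppose that it lies in $\Gamma$. Every path of $\Gamma$ is a subpath of $\delta\gamma\pi$ or $\delta\gamma\beta\alpha$, and a proper subpath of the latter is a subpath of $\gamma\beta\alpha$ or $\delta\gamma\beta$. As $I$ is a two-sided ideal, it contains every path that has one of its paths as a subpath.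
\end{proof}

On the modules $M_\lambda$, every path of $L$ acts by an invertible map, and $\gamma\beta\alpha$, $\delta\gamma\beta$, $\delta\gamma\pi$ act nontrivially on the summands $[sapcb]$, $[acbt]$, $[pcbt]$ of the $\Gamma$-part. So no nonzero ideal annihilates $M_\lambda$, and passing to a quotient does not expose the family but destroys it. It remains to see that no other family survives.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $0\ne I\subsetneq A$ be an ideal. We show that for each $d$ there are finitely many isomorphism classes of $A$-modules $M=(N,R)$ of dimension vector $d$ with $IM=0$. There are finitely many possibilities for the isomorphism class of $N$, so we fix $N\in\operatorname{mod}(D,d|_\Gamma)$. By Lemma~\ref{lem:glue}(a) we must bound the number of $H_N$-orbits of those $R$ for which $I(N,R)=0$. We distinguish the two cases of Lemma~\ref{lem:ideals}.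

\emph{Case 1: $I$ contains one of $\gamma\beta\alpha$, $\delta\gamma\beta$, $\delta\gamma\pi$.} If $I(N,R)=0$ for some $R$, this path acts as zero on $N$, so $[sapcb]$, $[acbt]$ or $[pcbt]$, respectively, is not a direct summand of $N$. Proposition~\ref{prop:image}(b) gives finitely many orbits.

\emph{Case 2: $I$ contains a path $\omega$ of $L$.} Now both $\Theta(N)$ and $\Xi(N)$ may branch, but $L$ no longer links $V$ to $W$, and the problem splits into one at $s$ and one at $t$. Since $L$ has type $\mathbb{A}$, there are finitely many possibilities for the isomorphism class of $R$, and we fix $R$ with $I(N,R)=0$. The path $\omega$, trivial or not, acts as a nonzero map on the interval module supported on all of $L$, and it acts as zero on $R$. So this module, which is the only indecomposable representation of $L$ nonzero at both $s$ and $t$, is not a summand of $R$. Let $\mathcal{A}(R)$ be the image of $\operatorname{Aut}(R)$ in $\operatorname{GL}(V)\times\operatorname{GL}(W)$. By Lemma~\ref{lem:intervals}, the summands of $R$ nonzero at $s$ form a chain $\Pi$ and those nonzero at $t$ form a chain $\Pi'$. The former vanish at $t$ and the latter at $s$, so Lemma~\ref{lem:aut} puts all $(g,1)$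 with $g\in G_\Pi(V)$ and all $(1,h)$ with $h\in G_{\Pi'}(W)$ in $\mathcal{A}(R)$. Thus $\mathcal{A}(R)\supseteq G_\Pi(V)\times G_{\Pi'}(W)$.

The group $H_N$ is the preimage of $\mathcal{A}(N)$ under the projection $\operatorname{GL}(d|_L)\to\operatorname{GL}(V)\times\operatorname{GL}(W)$. By \eqref{eq:cosets}, its orbits in the $\operatorname{GL}(d|_L)$-orbit of $R$ correspond to
\[
\mathcal{A}(N)\,\backslash\,\bigl(\operatorname{GL}(V)\times\operatorname{GL}(W)\bigr)\,/\,\mathcal{A}(R).
\]
By Proposition~\ref{prop:image}(a), the number of these double cosets is at most
\[
\bigl|G_{\Theta(N)}(V)\backslash\operatorname{GL}(V)/G_\Pi(V)\bigr|\cdot\bigl|G_{\Xi(N)}(W)\backslash\operatorname{GL}(W)/G_{\Pi'}(W)\bigr| ,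
\]
and both factors are finite by Lemma~\ref{lem:double}.

So every module variety of $A/I$ is a finite union of orbits, and $A/I$ is DO. There are finitely many dimension vectors of a given total dimension, so $A/I$ has finitely many isomorphism classes of modules in each dimension. By the second Brauer--Thrall theorem, $A/I$ is representation-finite.
\end{proof}

\begin{remark}
The second Brauer--Thrall theorem enters only in the last sentence. The fact that $A_L$ satisfies (ii), and with it the failure of the conjecture, does not depend on it.
\end{remark}

\begin{remark}
Both the vertex $p$ and the relation are needed. Deleting $p$ gives the proper quotient $A_L/(e_p)$, which is representation-finite by Theorem~\ref{thm:main}(c). Deleting the relation gives, for $m=0$, an algebra with $\dim e_tKQ_Le_s=2$, which violates (ii) by Theorem~\ref{thm:necessary}(a).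
\end{remark}

\section{Consequences of the dense-orbit property for all quotients}\label{sec:necessary}

In this section $A=KQ/R$ is an arbitrary triangular algebra, and $\operatorname{rad}A$ is the ideal generated by the arrows. Triangularity gives $e_x(\operatorname{rad}A)e_x=0$ and $e_xAe_x=Ke_x$ for every vertex $x$.

Part (a) generalizes the example of two parallel arrows in the introduction: lines in the space $e_yAe_x$ should parametrize a family of quotients of the projective module $Ae_x$. Such a line need not be a submodule, because arrows may leave $y$. We first pass to a quotient in which $y$ is a sink, and this is where (ii) is needed for a nonzero ideal.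

\begin{proof}[Proof of Theorem~\ref{thm:necessary}(a)]
Suppose $\dim e_yAe_x\ge2$. Then $x\ne y$. Let $I_y$ be the ideal generated by $(\operatorname{rad}A)e_y$, that is, by the arrows starting at $y$, and let $A'=A/I_y$. We have $I_y=(\operatorname{rad}A)e_yA$, so $e_yI_ye_x=e_y(\operatorname{rad}A)e_yAe_x=0$ and $e_xI_ye_x\subseteq e_x(\operatorname{rad}A)e_x=0$. Hence $U=e_yA'e_x\cong e_yAe_x$ has dimension at least $2$, and $e_xA'e_x=Ke_x$ is one-dimensional. The quiver of $A'$ is $Q$ without the arrows starting at $y$.

Let $P=A'e_x$. Then $P_x=Ke_x$ and $P_y=U$. Since $(\operatorname{rad}A')e_y=0$, every line $\ell\subseteq U$ is a submodule of $P$ with dimension vector $\epsilon_y$, the unit vector at $y$. Put $d=\underline{\dim}\,P-\epsilon_y$, so $d_x=1$. Let $\mathcal{U}\subseteq\operatorname{mod}(A',d)$ be the set of modules $M$ generated by $M_x$. It is $\operatorname{GL}(d)$-stable. It is open, because it is defined by the surjectivity, for each vertex $z$, of the map $\bigoplus_\omega M_x\to M_z$ whose components are the maps $M_\omega$ for the finitely many paths $\omega$ from $x$ to $z$. Each $P/\ell$ is generated by the class of $e_x$ and so belongs to $\mathcal{U}$. Conversely,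 for $M\in\mathcal{U}$, sending $e_x$ to a generator gives a surjection $P\to M$ whose kernel has dimension vector $\epsilon_y$, so $M\cong P/\ell$ for a line $\ell\subseteq U$.

A morphism $P/\ell\to P/\ell'$ is determined by the image of the class of $e_x$, which is a scalar multiple $\kappa e_x$ of the class of $e_x$. So the morphism is induced by multiplication by $\kappa$ on $P$, and if $\kappa\ne0$ it can only be well defined when $\ell\subseteq\ell'$. This has two consequences. First, $P/\ell\cong P/\ell'$ forces $\ell=\ell'$, and since $U$ contains infinitely many lines, $\mathcal{U}$ contains infinitely many orbits. Second, $\operatorname{End}(P/\ell)=K$, so all orbits in $\mathcal{U}$ have the same dimension $\dim\operatorname{GL}(d)-1$.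

Let $C$ be a component of $\operatorname{mod}(A',d)$ that meets $\mathcal{U}$ and has a dense orbit $O$. Then $O$ meets the nonempty open subset $C\cap\mathcal{U}$, so $O\subseteq\mathcal{U}$. Every other orbit in $C=\overline O$ has smaller dimension and hence lies outside $\mathcal{U}$. So $C\cap\mathcal{U}=O$. If $A'$ were DO, the finitely many components would contribute finitely many orbits to $\mathcal{U}$, a contradiction. Thus (ii) forces $\dim e_yAe_x\le1$ for all $x,y$. Every ideal $I=\bigoplus_{x,y}e_yIe_x$ is then the sum of some of the finitely many spaces $e_yAe_x$, so there are finitely many ideals.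
\end{proof}

Before proving (b), we note that the numbers $r(x,y)$ in \eqref{eq:tits} do not depend on the generating set. Since $Q$ has no oriented cycles, the arrow ideal $J$ of $KQ$ is nilpotent. Hence elements of the spaces $e_yRe_x$ generate $R$ if and only if their classes span $R/(JR+RJ)$, a minimal generating set gives a basis of this space, and $r(x,y)=\dim e_y\bigl(R/(JR+RJ)\bigr)e_x$.

\begin{proof}[Proof of Theorem~\ref{thm:necessary}(b)]
For a proper ideal $I$, the algebra $A/I$ is triangular, and it is DO by (ii). So it suffices to show that a triangular DO algebra $A=KQ/R$ has a weakly positive Tits form. Let $d\ge0$ be nonzero. The variety $\operatorname{mod}(A,d)$ contains the point with all maps zero, because $R\subseteq J^2$, so it has a component $C$. A generator of $R$ in $e_yRe_x$ imposes the vanishing of a $d_y\times d_x$ matrix. So $\operatorname{mod}(A,d)$ is cut out by $\sum_{x,y}r(x,y)d_xd_y$ equations in an affine space of dimension $\sum_{x\to y}d_xd_y$. By Krull's height theorem, every component of the common zero set of $k$ polynomials on an affine space has codimension at most $k$. Therefore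
\[
\dim C\ \ge\ \sum_{x\to y}d_xd_y-\sum_{x,y}r(x,y)d_xd_y\ =\ \dim\operatorname{GL}(d)-q_A(d).
\]
The nonzero scalars act trivially, so every orbit has dimension at most $\dim\operatorname{GL}(d)-1$. A dense orbit in $C$ has dimension $\dim C$, and this gives $q_A(d)\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKW}
Calin Chindris, Ryan Kinser, Jerzy Weyman,
\emph{Module varieties and representation type of finite-dimensional algebras},
arXiv:1201.6422 (2012).

\end{thebibliography}
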